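\title{Fourier concentration of random monotone DNFs\\ on $\log^2 n$ variables}

\begin{abstract}
Mansour's conjecture asserts that, for every fixed $\varepsilon>0$, all but $\varepsilon$ of the Fourier weight of a DNF with $s$ terms lies on $s^{O_\varepsilon(1)}$ coefficients. We prove that this holds with probability $1-o(1)$ for the random monotone DNF whose $n$ terms of size $\log n$ are drawn from only $\log^2 n$ variables, and more generally from $m$ variables for any $m$ between $\log n$ and $n$. When $m$ is of order $\log^2 n$ we determine the exponent: $n^{2\log_2(1/\varepsilon)}$ coefficients suffice, and this is asymptotically optimal as $\varepsilon\to0$. For a fixed input the terms are independent. This splits the DNF into orthogonal levels; the $j$-th level is spread over about $n^{2j}$ coefficients and carries a weight given by a Poisson law with lognormal mean.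
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Fourier concentration of DNFs}

Every function $f:\{0,1\}^n\to\mathbb R$ has a unique expansion
$f=\sum_{S\subseteq[n]}\hat f(S)\chi_S$, where $\chi_S(x)=(-1)^{\sum_{i\in S}x_i}$. The characters $\chi_S$ are orthonormal under the uniform distribution, and $\chi_S\chi_U=\chi_{S\triangle U}$. With $\mathbf E_x$ the expectation over a uniform $x$ and $\|f\|^2=\mathbf E_xf(x)^2$, Parseval's identity reads $\|f\|^2=\sum_S\hat f(S)^2$.

For $\varepsilon>0$, the spectrum of $f$ is \emph{$\varepsilon$-concentrated on $t$ coefficients} if there is a family $\mathcal T$ of at most $t$ subsets of $[n]$ with $\sum_{S\notin\mathcal T}\hat f(S)^2\le\varepsilon$. Let $N_\varepsilon(f)$ be the least such $t$. This number measures how well $f$ is approximated by Fourier-sparse functions. For every real-valued $g$,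
\begin{equation}\label{eq:approx}
\sum_{S:\,\hat g(S)=0}\hat f(S)^2\le\sum_S\big(\hat f(S)-\hat g(S)\big)^2=\|f-g\|^2,
\end{equation}
and $g=\sum_{S\in\mathcal T}\hat f(S)\chi_S$ has $\|f-g\|^2=\sum_{S\notin\mathcal T}\hat f(S)^2$. So $N_\varepsilon(f)$ is the least number of nonzero Fourier coefficients of a function $g$ with $\|f-g\|^2\le\varepsilon$. If $f$ takes values in $\{0,1\}$, then $\|f\|^2\le1$, and only $\varepsilon<1$ is of interest.

A DNF is an OR of \emph{terms}, each an AND of literals. Its \emph{size} is the number of terms, and the size of a term is the number of variables in it. Mansour's theorem states that the spectrum of every size-$s$ DNF is $\varepsilon$-concentrated on $(s/\varepsilon)^{O(\log\log(s/\varepsilon)\log(1/\varepsilon))}$ coefficients. \emph{Mansour's conjecture} asserts that $s^{O_\varepsilon(1)}$ coefficients suffice.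

To see why a power of $s$ is the natural scale, expand one term. For a set $T$ of $k$ variables,
\begin{equation}\label{eq:term}
T(x):=\prod_{i\in T}x_i=\prod_{i\in T}\frac{1-\chi_{\{i\}}(x)}2=2^{-k}\sum_{S\subseteq T}(-1)^{|S|}\chi_S(x),
\end{equation}
and negating literals changes only signs. A term of size $k$ thus has $2^k$ coefficients of absolute value $2^{-k}$ and accepts a $2^{-k}$ fraction of the inputs. The terms longer than $\log_2(s/\varepsilon)$ together accept at most an $\varepsilon$ fraction and may be deleted; each remaining term has at most $s/\varepsilon$ coefficients. If $Z(x)$ counts the terms satisfied by $x$, inclusion--exclusion gives $f=\sum_{j\ge1}(-1)^{j+1}\binom Zj$, and $\binom Zj$, the sum of all products of $j$ terms, has at most $(s^2/\varepsilon)^j$ coefficients. The conjectured bound follows whenever this series can be stopped at an order that depends only on $\varepsilon$. Whether it can depends on how the terms overlap.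

\subsection{The random DNF}

Let $k$ be $\log_2n$ rounded to the nearest integer, so that
\[
\lambda_n:=n2^{-k}\in\Lambda:=[2^{-1/2},2^{1/2}].
\]
Let $k\le m\le n$, let $T_1,\dots,T_n$ be independent uniformly random $k$-subsets of $[m]$, each identified with a monotone term as in \eqref{eq:term}, and put
\[
Z(x)=\sum_{l=1}^nT_l(x),\qquad f(x)=\mathbf 1[Z(x)\ge1],\qquad \kappa_n=\frac k{\sqrt m}.
\]
Then $f$ is a monotone DNF of size $n$ on $x_1,\dots,x_n$. It depends only on $x_1,\dots,x_m$, its coefficients vanish unless $S\subseteq[m]$, and we regard it as a function on $\{0,1\}^m$. An event holds \emph{with high probability} (w.h.p.) if its probability over the draw of the terms is $1-o(1)$ as $n\to\infty$.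

The size $k$ is chosen so that $\mathbf E_xZ=\lambda_n$ is of constant order. The number $\kappa_n^2=k^2/m$ is the expected number of variables shared by two terms. If $m=O(\log n)$, there are only $2^m=n^{O(1)}$ coefficients in all. If $m\gg\log^2n$, two given terms are disjoint with probability $1-o(1)$. At $m=\log^2n$ two terms share one variable on average, while the trivial bound $2^m$ is $n^{(1+o(1))\log_2 n}$. The question we answer comes from Lecomte and Tan \cite{LT}.

\begin{quote}
Let $m=\log^2n$. Is there, for every fixed $\varepsilon>0$, a constant $C_\varepsilon$ such that w.h.p.\ $N_\varepsilon(f)\le n^{C_\varepsilon}$?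
\end{quote}

One may read $\log^2n$ as $k^2$ or as $(\log_2n)^2$ rounded to an integer. In both cases $\kappa_n\to1$, and this is all we use.

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $K<\infty$ and $\varepsilon>0$. There is $C=C(\varepsilon,K)$ such that $\Pr[N_\varepsilon(f)\le n^{C}]\to1$ as $n\to\infty$, uniformly over all $m\le n$ with $\kappa_n\le K$. In particular (take $K=2$), Mansour's conjecture holds for the random DNF with $m=\log^2n$.
\end{theorem}

When $\kappa_n$ is large, $f$ turns out to be close to $0$, and the restriction on $m$ can be removed.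

\begin{theorem}\label{thm:allm}
For every $\varepsilon>0$ there is $C_\varepsilon$ such that $\min_{k\le m\le n}\Pr[N_\varepsilon(f)\le n^{C_\varepsilon}]\to1$ as $n\to\infty$.
\end{theorem}

For $m$ of order $\log^2n$ the exponent can be found. Throughout, $G$ is a standard Gaussian variable, and $\mathrm{Poi}(t)$ and $\mathrm{Bin}(n,p)$ are Poisson and binomial variables. For an integer $d\ge0$ and $t\ge0$ let $\pi_d(t)=e^{-t}\Pr[\mathrm{Poi}(t)>d]=\sum_{j>d}e^{-2t}t^j/j!$.

\begin{theorem}\label{thm:sharp}
Suppose that $m=m(n)$ satisfies $\kappa_n\to\kappa\in(0,\infty)$. For $\lambda>0$ let $M_\lambda=\lambda e^{\kappa G-\kappa^2/2}$ and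
\[
w_j(\lambda)=\mathbf E\Big[e^{-2M_\lambda}\frac{M_\lambda^j}{j!}\Big],\qquad
\tau_d(\lambda)=\sum_{j>d}w_j(\lambda)=\mathbf E\,\pi_d(M_\lambda).
\]
Fix an integer $d\ge0$ and $\delta>0$.
\begin{enumerate}
\item[(a)] W.h.p.\ $f$ is $(\tau_d(\lambda_n)+\delta)$-concentrated on $n^{2d+\delta}$ coefficients.
\item[(b)] W.h.p.\ $f$ is not $(\tau_d(\lambda_n)-\delta)$-concentrated on $n^{2d+2-\delta}$ coefficients: every family $\mathcal T$ with $|\mathcal T|\le n^{2d+2-\delta}$ has $\sum_{S\notin\mathcal T}\hat f(S)^2>\tau_d(\lambda_n)-\delta$.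
\item[(c)] There is $C_\kappa$, depending only on $\kappa$, such that for all $\lambda\in\Lambda$
\[
2^{-(d+1)}e^{-C_\kappa\ln^2(d+2)}\le\tau_d(\lambda)<2^{-(d+1)}.
\]
\end{enumerate}
\end{theorem}

By (a) and (b) the exponent of $n$ is a staircase with steps of height $2$ at the thresholds $\tau_0>\tau_1>\cdots$, and (c) locates the thresholds.

\begin{corollary}\label{cor:exponent}
In the setting of Theorem~\ref{thm:sharp}:
\begin{enumerate}
\item[(i)] For every fixed $\varepsilon\in(0,1)$ and $\delta>0$, w.h.p.\ $N_\varepsilon(f)\le n^{2\lceil\log_2(1/\varepsilon)\rceil-2+\delta}$; in particular, w.h.p.\ $N_\varepsilon(f)\le n^{2\log_2(1/\varepsilon)}$.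
\item[(ii)] There are $\varepsilon_0>0$ and $C'_\kappa$, depending only on $\kappa$, such that for every fixed $\varepsilon\in(0,\varepsilon_0)$, w.h.p.\ $N_\varepsilon(f)\ge n^{2\log_2(1/\varepsilon)-C'_\kappa(\log_2\log_2(1/\varepsilon))^2}$.
\item[(iii)] Along $n=2^k$, for every $\varepsilon>0$ that is not of the form $\tau_d(1)$,
\[
\frac{\log\max(N_\varepsilon(f),1)}{\log n}\longrightarrow2\min\{d\ge0:\tau_d(1)\le\varepsilon\}\quad\text{in probability.}
\]
\end{enumerate}
\end{corollary}

With $\kappa=1$, this shows that $C_\varepsilon=2\log_2(1/\varepsilon)$ answers the question for $\varepsilon\in(0,1)$, and that this exponent is asymptotically optimal as $\varepsilon\to0$.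

\section{Disjoint terms, and what overlaps change}\label{sec:disjoint}

The shape of Theorem~\ref{thm:sharp} is already visible when the terms do not interact. In this paragraph let $T_1,\dots,T_n$ be fixed, pairwise disjoint $k$-sets (on $nk$ variables). Put $p=2^{-k}$ and center the terms: by \eqref{eq:term}, $A_l:=T_l-p=2^{-k}\sum_{\emptyset\ne S\subseteq T_l}(-1)^{|S|}\chi_S$. Expand $f=1-\prod_l(1-T_l)=1-\prod_l\big((1-p)-A_l\big)$. For two terms this gives
\[
f=\big[1-(1-p)^2\big]+(1-p)(A_1+A_2)-A_1A_2 .
\]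
The constant is $\hat f(\emptyset)$, the middle part contains the characters $\chi_S$ with $S$ meeting one term, and the last part those with $S$ meeting both. In general, with $e_j(y)=\sum_{|I|=j}\prod_{l\in I}y_l$ the $j$-th elementary symmetric polynomial in $y_1,\dots,y_n$,
\begin{equation}\label{eq:expand}
f=1-(1-p)^n+\sum_{j=1}^n(-1)^{j+1}(1-p)^{n-j}e_j(A).
\end{equation}
A nonempty set $S$ that meets exactly the terms $T_l$, $l\in I$, occurs once in $\prod_{l\in I}A_l$ and in no other product. Hence $|\hat f(S)|=(1-p)^{n-j}2^{-jk}$ with $j=|I|$. Call $j$ the \emph{level} of $S$. Level $j$ has $\binom nj(2^k-1)^j$ sets, of order $n^{2j}$: a factor $n^j$ for the choice of the terms and a factor $n^j$ for the choice of a subset in each. Since $(2^k-1)4^{-k}=p(1-p)$, its weight is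
\[
\binom nj\big(p(1-p)\big)^j(1-p)^{2n-2j}=(1-p)^n\Pr[\mathrm{Bin}(n,p)=j]=e^{-2\lambda_n}\frac{\lambda_n^j}{j!}+o(1).
\]
The levels $0,\dots,d$ consist of $O_d(n^{2d})$ sets and miss the weight $(1-p)^n\Pr[\mathrm{Bin}(n,p)>d]=\pi_d(\lambda_n)+o(1)$. Conversely, all coefficients above level $d$ are at most $2^{-(d+1)k}$ in absolute value, so $n^{2d+2-\delta}$ sets collect from these levels a weight of at most $n^{2d+2-\delta}4^{-(d+1)k}=O_d(n^{-\delta})$. These are statements (a) and (b) with $\kappa=0$, where $M_\lambda=\lambda$. Here $\pi_d(\lambda)\le\lambda^{d+1}/(d+1)!$, so the exponent is only $O(\log(1/\varepsilon)/\log\log(1/\varepsilon))$, and one might guess that the same holds when two terms share one variable on average.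

Now return to the random DNF. Over a uniform $x$ the terms are no longer independent. But fix $x$ and let the terms be random: then $T_1(x),\dots,T_n(x)$ are independent Bernoulli variables with a mean $p(x)$ that depends only on the Hamming weight of $x$. The identity \eqref{eq:expand} holds with $p=p(x)$, and its summands are orthogonal over the draw. The mean number of satisfied terms, $\mu(x)=np(x)$, replaces $\lambda_n$. A typical fluctuation changes the density of ones by a factor $1+a/\sqrt m$ with $a$ approximately Gaussian, hence changes $p$ by a factor of about $(1+a/\sqrt m)^k\approx e^{\kappa a}$. So $\mu$ is approximately the lognormal variable $M_{\lambda_n}$, and level $j$ has weight about $w_j(\lambda_n)$. (Monotonicity matters here: if each literal were negated independently with probability $1/2$, then $p(x)$ would equal $2^{-k}$ for every $x$.) For instance, level $0$ is the conditional mean $1-(1-p(x))^n$ of $f(x)$, and $\tau_0=\mathbf E[e^{-M}(1-e^{-M})]$, $M=M_{\lambda_n}$, is the limiting average of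 the conditional variance. Theorem~\ref{thm:sharp} with $d=0$ says that $n^{\delta}$ coefficients achieve error $\tau_0+\delta$, while error $\tau_0-\delta$ requires more than $n^{2-\delta}$.

The lognormal law has a heavy tail, and this defeats the guess above. The function $t\mapsto e^{-2t}t^j/j!$ is maximal at $t=j/2$, where it equals $2^{-j}$ up to a factor polynomial in $j$, and $M_\lambda$ reaches $j/2$ at the modest cost $e^{-O(\ln^2j)}$. The weights therefore decay like $2^{-j}$ and not like $1/j!$.

Three points separate this picture from a proof.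
\begin{enumerate}
\item The computation averages over the draw, while the theorems concern a typical draw. The Efron--Stein inequality closes this gap (Lemma~\ref{lem:conc}).
\item The factors $(1-p(x))^{n-j}$ are now functions of $x$. We approximate them by polynomials of bounded degree in the Hamming weight, at the cost of a factor $m^{O(1)}$ in sparsity (Lemmas~\ref{lem:dense}, \ref{lem:sparse} and~\ref{lem:phi}).
\item The coefficients of $e_j(A)$ are no longer all of size $n^{-j}$, because small sets lie in many terms. We show that small sets carry negligible weight and that the rest is flat (Section~\ref{sec:lower}).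
\end{enumerate}
Theorem~\ref{thm:main} needs only an upper bound on $\mu$ and a cruder approximator; we prove it first, in Section~\ref{sec:ie}.

\section{The number of satisfied terms}\label{sec:mu}

For $x\in\{0,1\}^m$ let $w=|x|$ be its Hamming weight, and put
\[
a=a(x)=\frac{2w-m}{\sqrt m}=-\frac1{\sqrt m}\sum_{i=1}^m\chi_{\{i\}}(x),\qquad
p=p(x)=\frac{\binom wk}{\binom mk},\qquad \mu=\mu(x)=np(x).
\]
Thus $p(x)=\mathbf E_T\,T(x)$, where $\mathbf E_T$ is the expectation over one uniform $k$-subset $T$ of $[m]$. We write $\mathbf E$ for the expectation over both $x$ and the draw, and $\mathbf E[\,\cdot\mid x]$ for the expectation over the draw alone. The norm $\|\cdot\|$ is always taken over $x$, so the norm of a random function is a random variable.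

\begin{lemma}\label{lem:mu}
Let $2\le k\le m$.
\begin{enumerate}
\item[(i)] For all $x$, $\mu(x)\le\lambda_ne^{\kappa_na}$.
\item[(ii)] If $a(x)\le\kappa_n/16$, then $\mu(x)\le\lambda_ne^{-\kappa_n^2/16}$.
\item[(iii)] If $\kappa_n\to\kappa\in(0,\infty)$, then for every $R$,
$\ \max_{x:\,|a(x)|\le R}\big|\ln(\mu(x)/\lambda_n)-\kappa a+\kappa^2/2\big|\to0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Note that $\mu/\lambda_n=2^kp$ and $2w/m=1+a/\sqrt m\le e^{a/\sqrt m}$. If $w<k$, then $p=0$, and (i) and (ii) hold. If $w\ge k$, then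
\[
2^kp=\Big(\frac{2w}m\Big)^k\prod_{i<k}\frac{1-i/w}{1-i/m},\qquad
\frac{1-i/w}{1-i/m}=1-\frac{i(m-w)}{w(m-i)}\le\exp\Big(-\frac{i(m-w)}{wm}\Big).
\]
The first factor is at most $e^{\kappa_na}$ and the product is at most $1$, which is (i).

(ii) If $a\le\kappa_n/16$, then $w=m/2+a\sqrt m/2\le m/2+k/32\le2m/3$, so $(m-w)/w\ge1/2$. Since $k(k-1)\ge k^2/2$,
\[
2^kp\le\exp\Big(\kappa_na-\frac{k(k-1)}{4m}\Big)\le\exp\Big(\frac{\kappa_n^2}{16}-\frac{\kappa_n^2}8\Big)=e^{-\kappa_n^2/16}.
\]

(iii) Now $m=\Theta(k^2)$. From $2w=m+a\sqrt m$ we get $2^kp=\prod_{i<k}\frac{2(w-i)}{m-i}=\prod_{i<k}(1+t_i)$ with $t_i=\frac{a\sqrt m-i}{m-i}$. For $|a|\le R$ and $i<k$ we have $t_i=O_R(1/k)$, so $\ln(1+t_i)=t_i+O_R(k^{-2})$, and $t_i-\frac{a\sqrt m-i}m=t_i\cdot\frac im=O_R(k^{-2})$. Summing over $i<k$,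
\[
\ln\frac{\mu(x)}{\lambda_n}=\kappa_na-\frac{k(k-1)}{2m}+O_R(1/k),
\]
and the right side differs from $\kappa a-\kappa^2/2$ by $o(1)$, uniformly in $|a|\le R$.
\end{proof}

The correction $-\kappa^2/2$ comes from sampling the $k$ variables without replacement. It matches $\mathbf E_x\mu=\lambda_n$ with $\mathbf EM_\lambda=\lambda$, and in (ii) it is what makes $\mu$ small on most inputs when $\kappa_n$ is large.

\emph{From here on, except in the proof of Theorem~\ref{thm:allm}, we assume $\kappa_n\le K$, and constants may depend on $K$.} Then $m\ge k^2/K^2\to\infty$, and Lemma~\ref{lem:mu}(i) gives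
\begin{equation}\label{eq:mubound}
\mu(x)\le2e^{K|a|}.
\end{equation}
All our approximators and error terms are functions of $x$ and $Z(x)$ with controlled growth. Call a function $\Psi(x,z)$ on $\{0,1\}^m\times\{0,\dots,n\}$ \emph{$C$-tame} if $|\Psi(x,z)|\le Ce^{C|a(x)|}(1+z)^C$, and \emph{tame} if this holds with $C$ independent of $n$ and $m$. Uniformly bounded functions, fixed polynomials in $a$ or in $z$, and $\mu$ are tame, and so are sums and products of a bounded number of tame functions.

\begin{lemma}\label{lem:moments}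
\begin{enumerate}
\item[(i)] $\mathbf Ee^{ta}\le e^{t^2/2}$ and $\mathbf Ee^{t|a|}\le2e^{t^2/2}$ for real $t$; $\Pr[a>R]\le e^{-R^2/2}$ and $\Pr[|a|>R]\le2e^{-R^2/2}$ for $R\ge0$. This holds for every $m$.
\item[(ii)] If $H:\mathbb R\to\mathbb R$ is measurable, continuous almost everywhere and of polynomial growth, then $\mathbf EH(a)\to\mathbf EH(G)$ as $m\to\infty$.
\item[(iii)] $\mathbf E\big[\binom Zj\mid x\big]=\binom njp^j\le\mu^j/j!$.
\item[(iv)] If $\Psi$ is $C$-tame, then $\mathbf E|\Psi(x,Z(x))|\le C_1(C,K)$.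
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The variable $a$ is $m^{-1/2}$ times a sum of $m$ independent uniform signs, so $\mathbf Ee^{ta}=\cosh(t/\sqrt m)^m\le e^{t^2/2}$. Use $e^{t|a|}\le e^{ta}+e^{-ta}$, and Markov's inequality for $e^{Ra}$ and $e^{-Ra}$.

(ii) By the central limit theorem $a\to G$ in distribution, hence $H(a)\to H(G)$ in distribution. By (i), $\mathbf EH(a)^2$ is bounded, so the variables $H(a)$ are uniformly integrable and the means converge.

(iii) Since the $T_l(x)$ take values in $\{0,1\}$,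
\begin{equation}\label{eq:binom}
\binom Zj=e_j(T_1,\dots,T_n)=\sum_{|I|=j}\ \prod_{l\in I}T_l,
\end{equation}
and given $x$ each product has mean $p^j$.

(iv) Let $q=\lceil C\rceil$. For integers $z\ge0$, $(1+z)^q\le q!\binom{z+q}q=q!\sum_{j}\binom qj\binom zj$. By (iii) and \eqref{eq:mubound}, $\mathbf E[(1+Z)^q\mid x]\le q!\,(1+\mu)^q\le q!\,3^qe^{qK|a|}$. Multiply by $Ce^{C|a|}$ and apply (i).
\end{proof}

\section{Polynomial approximation, sparsity, concentration}\label{sec:tools}

A polynomial of degree $r$ in $a$ is a combination of characters $\chi_U$ with $|U|\le r$, of which there are at most $(m+1)^r$. So we want to replace functions of $a$ by polynomials. The error will be multiplied by a tame function and estimated by Cauchy--Schwarz, which calls for approximation in $L^4$. No bound on the degree is needed, only that it does not depend on $n$.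

\begin{lemma}\label{lem:dense}
Polynomials are dense in $L^4(\gamma)$, where $\gamma$ is the standard Gaussian measure on $\mathbb R$.
\end{lemma}

\begin{proof}
By the Hahn--Banach theorem and $L^4(\gamma)^*=L^{4/3}(\gamma)$, it suffices to show that $u=0$ whenever $u\in L^{4/3}(\gamma)$ and $\mathbf E[u(G)G^i]=0$ for all $i\ge0$. By H\"older's inequality $\mathbf E[|u(G)|e^{t|G|}]<\infty$ for all $t$, so $\zeta\mapsto\mathbf E[u(G)e^{\zeta G}]$ is an entire function. Its derivatives at $0$ are the numbers $\mathbf E[u(G)G^i]=0$, so it vanishes identically. On the imaginary axis it is the Fourier transform of the finite signed measure $u\,d\gamma$, which is therefore zero.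
\end{proof}

\begin{lemma}\label{lem:sparse}
If $h_0,\dots,h_d$ are polynomials of degree at most $r$, then $g=\sum_{i\le d}h_i(a)\binom Zi$ has at most $(m+1)^r(n+1)^d2^{dk}$ nonzero Fourier coefficients.
\end{lemma}

\begin{proof}
By \eqref{eq:binom}, $g$ is a combination of functions $\chi_U\prod_{l\in I}T_l$ with $|U|\le r$ and $|I|\le d$. There are at most $(m+1)^r$ sets $U$ and $(n+1)^d$ sets $I$, and $\prod_{l\in I}T_l$ is a term of size at most $dk$, which has at most $2^{dk}$ coefficients by \eqref{eq:term}. Multiplication by $\chi_U$ permutes the characters.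
\end{proof}

To pass from the mean over the draw to a typical draw we use the Efron--Stein inequality \cite[Theorem~3.1]{BLM}: if $Q$ is a square-integrable function of independent variables $X_1,\dots,X_n$, and $Q^{(l)}$ is obtained by replacing $X_l$ with an independent copy, then $\operatorname{Var}(Q)\le\frac12\sum_l\mathbf E(Q-Q^{(l)})^2$.

\begin{lemma}\label{lem:conc}
Let $\Psi$ be $C$-tame and $Q=\mathbf E_x\Psi(x,Z(x))$. Then $\operatorname{Var}(Q)\le C_2n^{-1/2}$ with $C_2=C_2(C,K)$. Hence $\Pr[|Q-\mathbf EQ|>\beta]\le C_2\beta^{-2}n^{-1/2}$ for $\beta>0$.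
\end{lemma}

\begin{proof}
Replace $T_l$ by an independent copy $T_l'$, and write $\Psi$ and $\Psi^{(l)}$ for the integrand before and after. They differ only where $T_l(x)\ne T_l'(x)$, and there $T_l(x)+T_l'(x)=1$. A term has $L^{4/3}$-norm $2^{-3k/4}$ over $x$, so H\"older's inequality gives
\[
|Q-Q^{(l)}|\le\mathbf E_x\big[(|\Psi|+|\Psi^{(l)}|)(T_l+T_l')\big]\le2\cdot2^{-3k/4}\big(\|\Psi\|_4+\|\Psi^{(l)}\|_4\big),
\]
where $\|\cdot\|_4$ is the $L^4$-norm over $x$. The two norms have the same distribution, and $\mathbf E\|\Psi\|_4^2\le(\mathbf E\Psi^4)^{1/2}$. Thus $\mathbf E(Q-Q^{(l)})^2\le16\cdot2^{-3k/2}(\mathbf E\Psi^4)^{1/2}$ and $\operatorname{Var}(Q)\le8n2^{-3k/2}(\mathbf E\Psi^4)^{1/2}$. Here $n2^{-3k/2}=\lambda_n^{3/2}n^{-1/2}$, and $\mathbf E\Psi^4$ is bounded by Lemma~\ref{lem:moments}(iv). The last claim is Chebyshev's inequality.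
\end{proof}

Cauchy--Schwarz in place of H\"older would give $n2^{-k}$, which does not tend to $0$; this is why fourth moments appear.

\section{Inclusion--exclusion with a cutoff}\label{sec:ie}

Let $P_d(z)=\sum_{j=1}^d(-1)^{j+1}\binom zj$ be the truncated inclusion--exclusion polynomial, and $q=d+1$. For integers $z\ge1$, Pascal's rule $\binom zj=\binom{z-1}j+\binom{z-1}{j-1}$ makes the alternating sum telescope:
\begin{equation}\label{eq:Pd}
1-P_d(z)=\sum_{j=0}^d(-1)^j\binom zj=(-1)^d\binom{z-1}d,\qquad\binom{z-1}d=\frac qz\binom zq .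
\end{equation}
Also $P_d(0)=0$. The natural approximator $P_d(Z)$ is not good enough.

\begin{remark}\label{rem:diverge}
Let $\kappa_n\to\kappa\in(0,\infty)$ and $d\ge1$. For $z\ge q$ we have $\binom{z-1}d\ge z/q$ (equality for $z=q$; for $z>q$ the left side is at least $z-1$), so $\binom{z-1}d^2\ge\binom zq$ and $\mathbf E\|f-P_d(Z)\|^2\ge\binom nq\mathbf E\,p^q$. Restricting to $|a|\le R$, using Lemmas~\ref{lem:mu}(iii) and~\ref{lem:moments}(ii), and letting $R\to\infty$, we get
\[
\liminf_{n\to\infty}\mathbf E\|f-P_d(Z)\|^2\ge\frac{2^{-q/2}}{q!}\,\mathbf Ee^{q\kappa G-q\kappa^2/2}=\frac{2^{-q/2}e^{\kappa^2q(q-1)/2}}{q!},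
\]
which tends to infinity with $d$.
\end{remark}

The damage is done by the rare inputs with many ones, on which many terms are satisfied at once. These inputs are recognized by $a$ alone, so we switch the approximator off when $a>R$, using a polynomial in $a$ as the switch.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:Pd}, $|\mathbf 1[z\ge1]-P_d(z)|\le\binom zq$ for all integers $z\ge0$: both sides vanish for $z\le d$, and $q/z\le1$ for $z\ge q$. To bound the second moment, count ordered pairs of $q$-subsets of a $z$-set by their union. A union of size $q+i$ is chosen in $\binom z{q+i}$ ways, the first set inside it in $\binom{q+i}q$ ways, and the second set, which contains the other $i$ elements and omits $i$ elements of the first, in $\binom qi$ ways. So $\binom zq^2=\sum_{i=0}^q\binom{q+i}q\binom qi\binom z{q+i}$, and by Lemma~\ref{lem:moments}(iii) and $\binom qi\le2^q$,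
\[
\mathbf E\big[(f-P_d(Z))^2\mid x\big]\le\sum_{i=0}^q\binom qi\frac{\mu^{q+i}}{q!\,i!}\le\frac{(2\mu)^qe^\mu}{q!}.
\]
Let $R>0$, $u=\mathbf 1[a\le R]$, let $h$ be a polynomial, and put $g=h(a)P_d(Z)$. Then
\[
f-g=u\,(f-P_d(Z))+(1-u)f+(u-h(a))P_d(Z).
\]
Where $u=1$ we have $\mu\le\mu_0:=2e^{KR}$ by Lemma~\ref{lem:mu}(i). With $(y_1+y_2+y_3)^2\le3(y_1^2+y_2^2+y_3^2)$, Lemma~\ref{lem:moments}(i) and Cauchy--Schwarz,
\[
\mathbf E\|f-g\|^2\le3\,\frac{(2\mu_0)^{d+1}e^{\mu_0}}{(d+1)!}+3e^{-R^2/2}+3\big(\mathbf E(u-h(a))^4\big)^{1/2}\big(\mathbf EP_d(Z)^4\big)^{1/2}.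
\]
The order of the choices matters. First choose $R$ so that the second summand is at most $\varepsilon/6$. Then $\mu_0$ is fixed, and we choose $d$ so that the first summand is at most $\varepsilon/6$. Then $\mathbf EP_d(Z)^4\le C_3(d,K)$ by Lemma~\ref{lem:moments}(iv), and by Lemma~\ref{lem:dense} there is $h$ with $3\big(C_3\,\mathbf E(\mathbf 1[G\le R]-h(G))^4\big)^{1/2}<\varepsilon/6$. By Lemma~\ref{lem:moments}(ii) the third summand is at most $\varepsilon/6$ once $m$ is large, hence, as $m\ge k^2/K^2$, once $n\ge n_0(\varepsilon,K)$.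

So $\mathbf E\|f-g\|^2\le\varepsilon/2$. The function $(\mathbf 1[z\ge1]-h(a)P_d(z))^2$ is tame, and Lemma~\ref{lem:conc} gives $\|f-g\|^2\le\varepsilon$ with probability $1-O_{\varepsilon,K}(n^{-1/2})$. On this event, \eqref{eq:approx} and Lemma~\ref{lem:sparse} give $N_\varepsilon(f)\le(m+1)^{\deg h}(n+1)^d2^{dk}\le n^{C(\varepsilon,K)}$, because $m\le n$ and $2^k\le\sqrt2\,n$. None of the constants depends on $m$.
\end{proof}

The bound $\kappa_n\le K$ entered through $\mu_0$ and through all moment bounds. Without it we argue differently: most of $\mathbf E_x\mu=\lambda_n$ then comes from atypical inputs, and $f$ vanishes on the typical ones.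

\begin{proof}[Proof of Theorem~\ref{thm:allm}]
Let $\varepsilon\in(0,1)$, $K^2=512\ln(6/\varepsilon)$ and $C_\varepsilon=C(\varepsilon,K)$. For the $m$ with $\kappa_n\le K$ apply Theorem~\ref{thm:main}. Let $\kappa_n>K$ and $k\ge2$. Since $\mathbf E[f\mid x]\le\min(1,\mu)$, Lemmas~\ref{lem:mu}(ii) and~\ref{lem:moments}(i) give
\[
\mathbf Ef\le\sqrt2\,e^{-\kappa_n^2/16}+\Pr[a>\kappa_n/16]\le3e^{-\kappa_n^2/512}\le\varepsilon/2.
\]
Replacing $T_l$ by $T_l'$ changes $f$ only on inputs accepted by one of them, so it changes $\mathbf E_xf$ by at most $2\cdot2^{-k}$. By Efron--Stein, $\operatorname{Var}(\mathbf E_xf)\le2n4^{-k}=2\lambda_n^2/n\le4/n$. By Chebyshev, $\sum_S\hat f(S)^2=\mathbf E_xf\le\varepsilon$ with probability at least $1-16/(\varepsilon^2n)$, and then $N_\varepsilon(f)=0$.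
\end{proof}

\section{The levels and the upper bound}\label{sec:levels}

In Sections~\ref{sec:levels}--\ref{sec:tail} we assume $\kappa_n\to\kappa\in(0,\infty)$ and put $K=\sup_n\kappa_n<\infty$. Because $\kappa>0$, we have $m=\Theta(k^2)$, so every fixed power of $m$ is $n^{o(1)}$: multiplication by a polynomial in $a$ no longer affects the exponent.

\subsection{Functions of $\mu$}

The sequence $\lambda_n$ does not converge, so limits must be uniform over the compact set $\Lambda$.

\begin{lemma}\label{lem:phi}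
Let $\phi_n:[0,n]\to\mathbb R$ be uniformly bounded and converge, uniformly on compact sets, to a bounded continuous function $\phi$ on $[0,\infty)$.
\begin{enumerate}
\item[(i)] $\mathbf E\phi_n(\mu)-\mathbf E\phi(M_{\lambda_n})\to0$.
\item[(ii)] For every $\beta>0$ there is a finite set $\mathcal H$ of polynomials such that for all large $n$ some $h\in\mathcal H$ satisfies $\mathbf E|h(a)-\phi_n(\mu)|^4\le\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Phi_\lambda(t)=\phi(\lambda e^{\kappa t-\kappa^2/2})$, so that $\phi(M_\lambda)=\Phi_\lambda(G)$. Fix $R$. By Lemma~\ref{lem:mu}(iii), on $|a|\le R$ the numbers $\mu$ and $\lambda_ne^{\kappa a-\kappa^2/2}$ lie in a fixed compact interval and differ by $o(1)$ uniformly. On this interval $\phi$ is uniformly continuous and $\phi_n\to\phi$ uniformly, so $\phi_n(\mu)-\Phi_{\lambda_n}(a)\to0$ uniformly on $|a|\le R$. The difference is bounded, $\Pr[|a|>R]\le2e^{-R^2/2}$, and $R$ is arbitrary. Hence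
\begin{equation}\label{eq:phi1}
\mathbf E|\phi_n(\mu)-\Phi_{\lambda_n}(a)|^4\to0.
\end{equation}
Let $\beta'>0$. The map $(\lambda,t)\mapsto\Phi_\lambda(t)$ is bounded, and uniformly continuous on $\Lambda\times[-R,R]$; both $a$ and $G$ satisfy the tail bound. So there is a finite set $\Lambda'\subset\Lambda$ such that each $\lambda\in\Lambda$ has a $\lambda'\in\Lambda'$ with $\mathbf E|\Phi_\lambda(Y)-\Phi_{\lambda'}(Y)|^4\le\beta'^4$, for $Y=G$ and for $Y=a$ with any $m$.

(i) We get $|\mathbf E\Phi_{\lambda_n}(a)-\mathbf E\Phi_{\lambda_n}(G)|\le2\beta'+\max_{\lambda'\in\Lambda'}|\mathbf E\Phi_{\lambda'}(a)-\mathbf E\Phi_{\lambda'}(G)|$, and the maximum tends to $0$ by Lemma~\ref{lem:moments}(ii). Combine this with \eqref{eq:phi1} and let $\beta'\to0$.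

(ii) Take $\beta'=\beta^{1/4}/3$. By Lemma~\ref{lem:dense}, each $\lambda'\in\Lambda'$ has a polynomial $h_{\lambda'}$ with $\mathbf E|h_{\lambda'}(G)-\Phi_{\lambda'}(G)|^4<\beta'^4$, and by Lemma~\ref{lem:moments}(ii) the same holds with $a$ in place of $G$ for large $n$. The triangle inequality in $L^4$, through $\Phi_{\lambda'}(a)$ and $\Phi_{\lambda_n}(a)$, gives the claim with $\mathcal H=\{h_{\lambda'}:\lambda'\in\Lambda'\}$.
\end{proof}

The functions $\phi_n$ we need are built from binomial probabilities. For fixed $i,j\ge0$,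
\begin{equation}\label{eq:poisson}
\Pr[\mathrm{Bin}(n-i,t/n)=j]\to e^{-t}\frac{t^j}{j!}\quad\text{and}\quad(1-t/n)^{n-i}\to e^{-t}\quad\text{uniformly for $t$ in compact sets,}
\end{equation}
because $\binom{n-i}jn^{-j}\to1/j!$ and $(n-i-j)\ln(1-t/n)\to-t$ uniformly.

\subsection{The orthogonal decomposition}

Let $A_l=T_l(x)-p(x)$. Given $x$, the $A_l$ are independent and centered, with variance $p(1-p)$. Following \eqref{eq:expand}, put
\[
F_0=1-(1-p)^n,\qquad F_j=\psi_j\,e_j(A),\quad\psi_j=(-1)^{j+1}(1-p)^{n-j}\quad(1\le j\le n),\qquad g_d=\sum_{j=0}^dF_j,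
\]
so that $f=\sum_{j=0}^nF_j$. We use two elementary facts. The first is an orthogonality rule. Fix $x$, let $X_l$ ($l\in I$) be centered functions of $T_l$, and let $Y$ be a function of the terms $T_l$, $l\in I'$. Then
\begin{equation}\label{eq:orth}
I\not\subseteq I'\quad\Longrightarrow\quad\mathbf E\Big[Y\prod_{l\in I}X_l\,\Big|\,x\Big]=0,
\end{equation}
since for $l\in I\setminus I'$ the factor $X_l$ is centered and independent of the rest. In particular, products of centered factors over different index sets are orthogonal. The second is the shift identity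
\begin{equation}\label{eq:shift}
e_j(y_1+c,\dots,y_n+c)=\sum_{i=0}^j\binom{n-i}{j-i}c^{\,j-i}e_i(y_1,\dots,y_n),
\end{equation}
which holds because a monomial $\prod_{l\in I'}y_l$ with $|I'|=i$ arises from the $\binom{n-i}{j-i}$ sets $I\supseteq I'$ of size $j$.

\begin{proposition}\label{prop:levels}
Fix $d\ge0$ and $j\ge1$.
\begin{enumerate}
\item[(i)] Given $x$, $f-g_d$ is orthogonal over the draw to every function of at most $d$ of the terms, and to $g_d$. Moreover
\begin{equation}\label{eq:tau}
\mathbf E\|f-g_d\|^2=\mathbf E\|f\|^2-\mathbf E\|g_d\|^2=\tau_d(\lambda_n)+o(1).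
\end{equation}
\item[(ii)] $g_d=\sum_{i=0}^dc_i(x)\binom Zi$, where $c_i=\mathbf 1[i=0]+(-1)^{i+1}\Pr[\mathrm{Bin}(n-i,p)\le d-i]$.
\item[(iii)] $g_d$ and $e_j(A)$ are tame functions of $(x,Z)$; in fact $|e_j(A)|\le(Z+\mu)^j/j!$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) The function $f-g_d$ is a combination of products $\prod_{l\in I}A_l$ with $|I|>d$, and $g_d$ is a sum of functions of at most $d$ terms, so the orthogonality follows from \eqref{eq:orth}; it gives the first equality in \eqref{eq:tau}. Again by \eqref{eq:orth}, $\mathbf E[e_j(A)^2\mid x]=\binom nj(p(1-p))^j$, the $F_j$ are pairwise orthogonal, and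
\[
\mathbf E[F_j^2\mid x]=\binom njp^j(1-p)^{2n-j}=(1-p)^n\Pr[\mathrm{Bin}(n,p)=j].
\]
Summing over $j>d$ gives $\mathbf E\|f-g_d\|^2=\mathbf E\phi_n(\mu)$ with $\phi_n(t)=(1-t/n)^n\Pr[\mathrm{Bin}(n,t/n)>d]$. By \eqref{eq:poisson}, applied to the complementary event, $\phi_n\to\pi_d$ uniformly on compact sets. Lemma~\ref{lem:phi}(i) finishes the proof.

(ii) By \eqref{eq:shift} with $c=-p$ and \eqref{eq:binom},
\begin{equation}\label{eq:ejA}
e_j(A)=\sum_{i\le j}\binom{n-i}{j-i}(-p)^{j-i}\binom Zi.
\end{equation}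
Since $F_0=1-(1-p)^ne_0(A)$, we have $g_d=1+\sum_{j=0}^d(-1)^{j+1}(1-p)^{n-j}e_j(A)$. Substituting \eqref{eq:ejA} and using $(-1)^{j+1}(-1)^{j-i}=(-1)^{i+1}$, the coefficient of $\binom Zi$ in the sum is
\[
(-1)^{i+1}\sum_{j=i}^d\binom{n-i}{j-i}p^{j-i}(1-p)^{(n-i)-(j-i)}=(-1)^{i+1}\Pr[\mathrm{Bin}(n-i,p)\le d-i].
\]

(iii) We have $|c_i|\le1$, so $g_d$ is tame. By \eqref{eq:ejA}, $|e_j(A)|\le\sum_{i\le j}\frac{Z^i}{i!}\frac{\mu^{j-i}}{(j-i)!}=\frac{(Z+\mu)^j}{j!}$, which is tame by \eqref{eq:mubound}.
\end{proof}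

Part (ii) shows $g_d$ as inclusion--exclusion with damping: the $i$-th summand of $P_d(Z)$ is multiplied by $\Pr[\mathrm{Bin}(n-i,p)\le d-i]$, which is close to $1$ when $\mu$ is small and close to $0$ when $\mu$ is much larger than $d$. These factors replace the cutoff of Section~\ref{sec:ie}. By (i) they are the best possible, since for each $x$ the function $g_d$ is the orthogonal projection of $f$ onto sums of functions of at most $d$ terms.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Each $c_i$ is a function $\phi_n(\mu)$ to which Lemma~\ref{lem:phi} applies, by \eqref{eq:poisson}. Let $\beta>0$, choose $h_0,\dots,h_d$ from a finite set of polynomials with $\mathbf E|h_i(a)-c_i|^4\le\beta$, and put $g=\sum_{i\le d}h_i(a)\binom Zi$. By Cauchy--Schwarz, twice, and Lemma~\ref{lem:moments}(iv),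
\[
\mathbf E\|g_d-g\|^2\le(d+1)\sum_{i\le d}\beta^{1/2}\Big(\mathbf E\binom Zi^4\Big)^{1/2}\le C_d\sqrt\beta .
\]
Given $x$, $g_d-g$ is a sum of functions of at most $d$ terms, so Proposition~\ref{prop:levels}(i) gives $\mathbf E\|f-g\|^2=\mathbf E\|f-g_d\|^2+\mathbf E\|g_d-g\|^2\le\tau_d(\lambda_n)+\delta/2$ for $\beta$ small and $n$ large. The function $(f-g)^2$ is tame because the $h_i$ range over a finite set, so w.h.p.\ $\|f-g\|^2\le\tau_d(\lambda_n)+\delta$ by Lemma~\ref{lem:conc}. By Lemma~\ref{lem:sparse}, $g$ has at most $m^{O(1)}(n+1)^d2^{dk}=n^{2d+o(1)}$ nonzero coefficients. Apply \eqref{eq:approx}.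
\end{proof}

\section{Flatness of the levels and the lower bound}\label{sec:lower}

For disjoint terms the lower bound came from a bound on the largest coefficient of $e_j(A)$. Such a bound now fails, already for $j=1$. By \eqref{eq:term}, the coefficient of $e_1(A)=\sum_l(T_l-p)$ at $\{i\}$ is $-2^{-k}(Y-\mathbf EY)$, where $Y\sim\mathrm{Bin}(n,k/m)$ counts the terms containing $i$. Its mean square is $4^{-k}n\frac km(1-\frac km)=n^{-1-o(1)}$, far above the value $n^{-2}$ of a flat first level. The culprits are small sets, which lie in many terms. But the weight of a term is spread evenly over its subsets, and almost all subsets of a $k$-set have about $k/2$ elements. So we split each term at size $k/4$: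
\[
T_l=B_l+L_l,\qquad B_l=2^{-k}\sum_{S\subseteq T_l,\ |S|\ge k/4}(-1)^{|S|}\chi_S .
\]
Then $|B_l|\le1$. For a single random term $T=B+L$ put $b(x)=\mathbf E_TB(x)$ and $\sigma^2(x)=\mathbf E_TL(x)^2$. We show that $e_j(A)$ may be replaced by $e_j(B)=e_j(B_1,\dots,B_n)$, and that $e_j(B)$ is flat.

\subsection{Removing the small sets}

Two quantities must be small. The low part $L$ is compared with $\operatorname{Var}A_l\approx1/n$, so we need $n\sigma^2\to0$, and we need it pointwise in $x$ up to a tame factor, because the levels are computed conditionally on $x$. The mean $b$ is multiplied by powers of $n$ when the centering is undone, so it must be smaller than every power of $1/n$.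

\begin{lemma}\label{lem:sigmab}
For all large $n$:
\begin{enumerate}
\item[(i)] $n\sigma^2(x)\le C_4e^{K|a|}n^{-0.18}$ for all $x$;
\item[(ii)] $\mathbf E_xb^2\le(K^2/k)^{k/4}$, which is $o(n^{-c})$ for every fixed $c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The function $L$ is symmetric in the coordinates in $T$, so $L(x)=\ell(v)$, where $v$ is the number of ones of $x$ in $T$. For fixed $x$ and random $T$, the law of $v$ is hypergeometric, and we compare it with $\mathrm{Bin}(k,1/2)$. With $(y)_r=y(y-1)\cdots(y-r+1)$,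
\[
\frac{\binom wv\binom{m-w}{k-v}/\binom mk}{\binom kv2^{-k}}=\frac{2^k(w)_v(m-w)_{k-v}}{(m)_k}\le\frac{(2w)^v(2m-2w)^{k-v}}{(m)_k}\le\frac{m^k}{(m)_k}\Big(1+\frac{|a|}{\sqrt m}\Big)^k .
\]
For large $n$ we have $k\le m/2$, and $-\ln(1-y)\le2y$ on $[0,1/2]$ gives $m^k/(m)_k\le e^{k^2/m}\le e^{K^2}$. So the ratio is at most $e^{K^2+K|a|}$. Under $\mathrm{Bin}(k,1/2)$, the mean of $\ell(v)^2$ is $\|L\|^2=4^{-k}\sum_{s<k/4}\binom ks$ by Parseval. Recall that $\sum_{s\le\alpha k}\binom ks\le2^{H(\alpha)k}$ for $\alpha\le1/2$, where $H(\alpha)=-\alpha\log_2\alpha-(1-\alpha)\log_2(1-\alpha)$, and $H(1/4)=2-\frac34\log_23<0.82$. Hence $\sigma^2(x)\le e^{K^2+K|a|}2^{-1.18k}$, and $2^{-k}\le\sqrt2/n$.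

(ii) For $|S|=s$,
\begin{equation}\label{eq:contain}
\Pr[S\subseteq T]=\binom ks\Big/\binom ms\le\Big(\frac km\Big)^s\le\Big(\frac{K^2}k\Big)^s,
\end{equation}
and $|\hat b(S)|=2^{-k}\Pr[S\subseteq T]$ for $s\ge k/4$, while $\hat b(S)=0$ otherwise. For $k\ge K^2$,
\[
\mathbf E_xb^2=4^{-k}\sum_{s\ge k/4}\binom ks\cdot\frac{\binom ks}{\binom ms}\le4^{-k}2^k\Big(\frac{K^2}k\Big)^{k/4}\le2^{-(k/4)\log_2(k/K^2)}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:AB}
For fixed $j\ge1$ and a fixed polynomial $h$, $\ \mathbf E\|h(a)(e_j(A)-e_j(B))\|^2\to0$.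
\end{lemma}

\begin{proof}
We pass through the centered variables $B_l^\circ=B_l-b$, to which \eqref{eq:orth} applies. Fix $x$ and let $\|\cdot\|_T$ be the $L^2$-norm over the draw. Since $p=b+\mathbf E_TL$, we have $A_l-B_l^\circ=L_l-\mathbf E_TL$, so
\[
\|A_l-B_l^\circ\|_T\le\sigma,\qquad\|A_l\|_T\le\sqrt p,\qquad\|B_l^\circ\|_T\le\sqrt p+\sigma,\qquad n(\sqrt p+\sigma)^2\le2(\mu+n\sigma^2)=:V.
\]
By \eqref{eq:mubound} and Lemma~\ref{lem:sigmab}(i), $V$ is tame.

\emph{From $A$ to $B^\circ$.} For $|I|=j$, change the factors of $\prod_{l\in I}A_l$ into those of $\prod_{l\in I}B_l^\circ$ one at a time. Each of the $j$ differences is a product of independent factors, of norm at most $\sigma(\sqrt p+\sigma)^{j-1}$. The differences $\prod_IA_l-\prod_IB_l^\circ$ for distinct $I$ are orthogonal. Hence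
\[
\mathbf E\big[(e_j(A)-e_j(B^\circ))^2\mid x\big]\le\binom njj^2\sigma^2(\sqrt p+\sigma)^{2j-2}\le j^2\,n\sigma^2\,V^{j-1}.
\]
Multiply by $h(a)^2$ and average over $x$: Lemmas~\ref{lem:sigmab}(i) and~\ref{lem:moments}(iv) give $O(n^{-0.18})$.

\emph{From $B^\circ$ to $B$.} By \eqref{eq:shift}, $e_j(B)-e_j(B^\circ)=\sum_{i<j}\binom{n-i}{j-i}b^{j-i}e_i(B^\circ)$. The summands are orthogonal and $\mathbf E[e_i(B^\circ)^2\mid x]\le V^i$. As $|b|\le1$,
\[
\mathbf E\big[(e_j(B)-e_j(B^\circ))^2\mid x\big]\le\sum_{i<j}|nb|^{2(j-i)}V^i\le n^{2j}|b|\sum_{i<j}V^i .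
\]
Multiply by $h(a)^2$ and average: Cauchy--Schwarz gives $O\big(n^{2j}(\mathbf E_xb^2)^{1/2}\big)=o(1)$ by Lemma~\ref{lem:sigmab}(ii).
\end{proof}

\subsection{Large sets determine their terms}

Two terms share a constant number of variables on average, but we need a bound for all $n^2$ pairs. Let $\eta_k=(\log_2k)^{-1/2}$, and let $\Omega$ be the event that $|T_l\cap T_{l'}|<\eta_kk$ for all $l\ne l'$. The choice of $\eta_k$ serves two needs: $\eta_k\log k\to\infty$ for the union bound, and $\eta_k\to0$ for flatness.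

\begin{lemma}\label{lem:flat}
$\Pr[\Omega]\to1$. For fixed $j\ge1$ and large $n$, on $\Omega$,
\[
\max_S|\widehat{e_j(B)}(S)|\le2^{-jk}\,2^{j^3\eta_kk}=n^{-j+o(1)}.
\]
\end{lemma}

\begin{proof}
Let $q=\lceil\eta_kk\rceil$. If $|T_l\cap T_{l'}|\ge q$, some $q$-subset of $T_l$ lies in $T_{l'}$. By \eqref{eq:contain}, $n^2\le2\cdot4^k$ and $\binom kq\le2^k$, for $k\ge K^2$
\[
\Pr[\Omega^c]\le n^2\binom kq\Big(\frac{K^2}k\Big)^q\le2^{\,1+3k-\eta_kk\log_2(k/K^2)}\to0 .
\]

Call $(I,(S_l)_{l\in I})$ a \emph{representation} of $S$ if $|I|=j$, $S_l\subseteq T_l$, $|S_l|\ge k/4$, and $S$ is the symmetric difference of the $S_l$. Expanding the products in $e_j(B)$ shows that $|\widehat{e_j(B)}(S)|\le2^{-jk}\nu(S)$, where $\nu(S)$ is the number of representations. Let $k$ be so large that $2j\eta_k<1/4$, and assume $\Omega$. (For $j=1$ the bound $\nu(S)\le1$ is immediate: a set of size at least $k/4$ does not fit into the intersection of two terms.)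

\emph{The set $I$ is determined by $S$.} Let $(I,(S_l))$ and $(I',(S'_l))$ represent $S$ with $I\ne I'$, and take $l'\in I'\setminus I$. The at most $2j-1$ other terms with index in $I\cup I'$ cover fewer than $(2j-1)\eta_kk<k/4\le|S'_{l'}|$ elements of $T_{l'}$. So some $i\in S'_{l'}$ lies in none of them. In the second representation $i$ belongs to exactly one set, so $i\in S$. But $S\subseteq\bigcup_{l\in I}T_l$ by the first representation, and $i$ is not in this union, a contradiction.

\emph{Given $I$, few choices remain.} If $i$ lies in exactly one $T_l$ with $l\in I$, then $i\in S_l$ if and only if $i\in S$. At most $j^2\eta_kk$ elements lie in two or more of these terms, and each of them can be distributed among the $S_l$ in at most $2^j$ ways. So $\nu(S)\le2^{j^3\eta_kk}=n^{o(1)}$, and $2^{-k}=\lambda_n/n$.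
\end{proof}

The threshold $1/4$ was used twice: it is below $1/2$, so that $H(1/4)<1$ and the small sets are negligible, and it is a positive constant, so that large sets are not covered by overlaps and $b$ is tiny.

\subsection{Proof of Theorem~\ref{thm:sharp}(b)}

We give away all of $g_d$, discard the very high levels, and write each remaining level as a flat function plus a small error. Let $\theta\in(0,1)$ and fix $D>d$ with $2^{-D-1}\le\theta$. By the upper bound in part~(c), whose proof in Section~\ref{sec:tail} uses only the definition of $\tau_d$, we have $\tau_D(\lambda_n)<\theta$. Let $d<j\le D$. By \eqref{eq:poisson}, Lemma~\ref{lem:phi}(ii) applies to $\psi_j=(-1)^{j+1}(1-\mu/n)^{n-j}$. Since $\mathbf Ee_j(A)^4$ is bounded by Proposition~\ref{prop:levels}(iii) and Lemma~\ref{lem:moments}(iv), Cauchy--Schwarz yields $h_j$, from a finite set of polynomials of degree at most some $r$, with $\mathbf E\|(\psi_j-h_j)e_j(A)\|^2\le\theta^2/D^2$, where $h_j$ stands for $h_j(a)$. Write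
\begin{equation}\label{eq:split}
f=g_d+\sum_{j=d+1}^D\Big[(\psi_j-h_j)e_j(A)+h_j\big(e_j(A)-e_j(B)\big)+h_je_j(B)\Big]+(f-g_D).
\end{equation}
The following hold w.h.p.
\begin{enumerate}
\item[(1)] The squared norms of $f$, $g_d$, $f-g_D$ and $(\psi_j-h_j)e_j(A)$ are within $\theta^2/D^2$ of their means, by Lemma~\ref{lem:conc}; the squares of these functions are tame. In particular $\|(\psi_j-h_j)e_j(A)\|\le\sqrt2\,\theta/D$; by \eqref{eq:tau}, $\|f-g_D\|^2\le2\theta+\theta^2\le3\theta$ for large $n$; and $\|g_d\|^2\le\mathbf E\|f\|^2+\theta\le2$.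
\item[(2)] $\|h_j(e_j(A)-e_j(B))\|\le\theta/D$, by Lemma~\ref{lem:AB}, applied to each of the finitely many polynomials, and Markov's inequality.
\item[(3)] $\Omega$ holds. Then every coefficient of $h_je_j(B)$ is at most $n^{-j+o(1)}$ in absolute value. Indeed, $\widehat{h_je_j(B)}(S)=\sum_{|U|\le r}\widehat{h_j}(U)\,\widehat{e_j(B)}(S\triangle U)$, and $\sum_{U}|\widehat{h_j}(U)|\le(m+1)^{r/2}\|h_j\|=n^{o(1)}$, while Lemma~\ref{lem:flat} bounds the other factor.
\end{enumerate}
These events do not refer to a family $\mathcal T$, so no union bound over families is needed. Assume (1)--(3), let $\mathcal T$ be any family with $|\mathcal T|\le n^{2d+2-\delta}$, and let $\Pi$ be the orthogonal projection onto the span of $\{\chi_S:S\in\mathcal T\}$. For $j\ge d+1$, (3) gives $\|\Pi(h_je_j(B))\|^2\le n^{2d+2-\delta-2j+o(1)}\le n^{-\delta+o(1)}$. For all other summands in \eqref{eq:split} use $\|\Pi y\|\le\|y\|$. Then $\|\Pi f\|\le\|g_d\|+\rho$ with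
\[
\rho\le\sqrt2\,\theta+\theta+\sqrt{3\theta}+o(1)\le5\sqrt\theta
\]
for large $n$, uniformly in $\mathcal T$. Since $2\|g_d\|\le3$, (1) and \eqref{eq:tau} give
\[
\sum_{S\notin\mathcal T}\hat f(S)^2=\|f\|^2-\|\Pi f\|^2\ge\mathbf E\|f\|^2-\mathbf E\|g_d\|^2-2\theta-3\rho-\rho^2\ge\tau_d(\lambda_n)-42\sqrt\theta-o(1).
\]
With $42\sqrt\theta<\delta$, the right side exceeds $\tau_d(\lambda_n)-\delta$ for large $n$. \qed

\section{The tail $\tau_d$ and the exponent}\label{sec:tail}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]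
\emph{Upper bound.} For integers $z\ge0$ we have $\mathbf 1[z>d]\le2^{z-d-1}$, with strict inequality at $z=0$, and $\mathbf E\,2^{\mathrm{Poi}(t)}=e^t$. As $\Pr[\mathrm{Poi}(t)=0]>0$, this gives $\pi_d(t)<e^{-t}2^{-d-1}e^t=2^{-(d+1)}$ for every $t\ge0$. Take the expectation at $t=M_\lambda$.

\emph{Lower bound.} Let $j=d+1$; we bound $\tau_d\ge w_j$. If $t\in[j/2,j/2+1]$, then by $j!\le e\sqrt j\,(j/e)^j$,
\[
e^{-2t}\frac{t^j}{j!}\ge e^{-j-2}\frac{(j/2)^j}{j!}\ge\frac{2^{-j}}{e^3\sqrt j}.
\]
The event $M_\lambda\in[j/2,j/2+1]$ says that $G$ lies in the interval with endpoints $\kappa^{-1}\ln\frac{j}{2\lambda}+\frac\kappa2$ and $\kappa^{-1}\ln\frac{j+2}{2\lambda}+\frac\kappa2$. Its length is $\kappa^{-1}\ln(1+2/j)\ge1/(\kappa j)$, since $\ln(1+y)\ge y/2$ on $[0,2]$ by concavity and $\ln3>1$. For $\lambda\in\Lambda$ both endpoints have absolute value at most $c\ln(j+1)$ with $c=c(\kappa)$. Therefore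
\[
w_j(\lambda)\ge\frac{2^{-j}}{e^3\sqrt j}\cdot\frac1{\kappa j\sqrt{2\pi}}\,e^{-c^2\ln^2(j+1)/2}\ge2^{-j}e^{-C_\kappa\ln^2(j+1)},
\]
where the constant and the power of $j$ are absorbed into $C_\kappa$ because $\ln(j+1)\ge\ln2$.
\end{proof}

The upper bound holds whatever the law of the mean $M_\lambda$ is. The lower bound needs $\kappa>0$: for $\kappa=0$ the tail is at most $\lambda^{d+1}/(d+1)!$, as in Section~\ref{sec:disjoint}.

\begin{proof}[Proof of Corollary~\ref{cor:exponent}]
Each $\tau_d$ is continuous in $\lambda$ by dominated convergence, so it attains its extrema on $\Lambda$.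

(i) Let $d=\lceil\log_2(1/\varepsilon)\rceil-1\ge0$. By (c), $\max_\Lambda\tau_d<2^{-(d+1)}\le\varepsilon$. So for all small $\delta>0$ we have $\tau_d(\lambda_n)+\delta\le\varepsilon$ for every $n$, and (a) gives $N_\varepsilon(f)\le n^{2d+\delta}$ w.h.p.; larger $\delta$ only weaken the claim. Since $2d<2\log_2(1/\varepsilon)$, a small $\delta$ gives the second bound.

(ii) Let $\varepsilon_0=\min(1/4,\min_\Lambda\tau_0)$, $\varepsilon<\varepsilon_0$ and $y=\log_2(1/\varepsilon)>2$. Let $d$ be the largest integer with $\min_\Lambda\tau_d>\varepsilon$; it exists, and $d+1<y$ by the upper bound in (c). By maximality and the lower bound in (c), $\varepsilon\ge2^{-(d+2)}e^{-C_\kappa\ln^2(d+3)}$. Since $\ln(d+3)\le\ln(y+2)\le\ln(y^2)\le2\log_2y$ and $4\log_2e<6$, this gives $d+2\ge y-6C_\kappa(\log_2y)^2$. Apply (b) with $\delta\le1$ and $\delta<\min_\Lambda\tau_d-\varepsilon$: w.h.p.\ $N_\varepsilon(f)>n^{2d+1}$, and $2d+1\ge2y-(12C_\kappa+3)(\log_2y)^2$.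

(iii) Now $\lambda_n=1$. Let $d^*=\min\{d:\tau_d(1)\le\varepsilon\}$, which exists by (c). By hypothesis $\tau_{d^*}(1)<\varepsilon$, so (a) gives $N_\varepsilon(f)\le n^{2d^*+\delta}$ w.h.p.\ for every small $\delta$. If $d^*\ge1$, then $\tau_{d^*-1}(1)>\varepsilon$, and (b) with $d=d^*-1$ gives $N_\varepsilon(f)>n^{2d^*-\delta}$ w.h.p.\ for every small $\delta$. If $d^*=0$, the lower bound is $\max(N_\varepsilon(f),1)\ge1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLM}
Boucheron, Lugosi and Massart, \emph{Concentration Inequalities}.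

\bibitem{LT}
Victor Lecomte and Li-Yang Tan, \emph{Sharper bounds on the Fourier concentration of DNFs}, arXiv:2109.04525 (2021).

\end{thebibliography}
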